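\title{Second-order identification capacity of the Gaussian channel with non-vanishing errors}

\begin{abstract}
We determine the second-order behavior of randomized identification over the additive white Gaussian noise channel with input power $P$ when both error probabilities are fixed. Let $N^*$ be the largest number of messages that can be identified in $n$ channel uses with type-I error at most $\varepsilon$ and type-II error at most $\delta$, where $\varepsilon,\delta>0$ and $\varepsilon+\delta<1$. Then
$\log\log N^*=nC(P)-\sqrt{nV(P)}\,Q^{-1}(\varepsilon+\delta)+O(\log n)$,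
where $C(P)=\frac12\log(1+P)$, $V(P)=\frac{P(P+2)}{2(P+1)^2}$ and $Q$ is the Gaussian tail function. The second-order term depends on the two errors only through their sum. The code is built from a transmission code with erasures whose erasure region is split, once for all receivers, into an accepting and a rejecting part. The converse combines a soft-covering estimate for part of the output law with the pigeonhole principle. We also treat errors that vary with $n$, the boundary cases, and inputs of equal power.
\end{abstract}

\section{Introduction}\label{sec:intro}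

\subsection{The problem}

Fix $P>0$. In $n$ uses, the additive white Gaussian noise channel $W^n$ maps an input $x\in\mathbb{R}^n$ to the output $Y=x+Z$, where $Z$ has independent $\mathcal{N}(0,1)$ entries. Inputs are restricted to the ball
\[
\mathcal{B}_n=\{x\in\mathbb{R}^n:\|x\|^2\le nP\}.
\]
For a measurable set $D\subseteq\mathbb{R}^n$ we write $W^n(D|x)=\Pr[x+Z\in D]$, and for a probability distribution $\mu$ on $\mathcal{B}_n$ we write $\mu W^n(D)=\int W^n(D|x)\,\mu(dx)$ for the output law that $\mu$ induces. Logarithms are natural.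

\begin{definition}\label{def:id}
An \emph{$(n,N,\varepsilon,\delta)$-ID code} consists of probability distributions $\mu_1,\dots,\mu_N$ on $\mathcal{B}_n$ (the random encoders) and measurable sets $D_1,\dots,D_N\subseteq\mathbb{R}^n$ (the decoding sets) such that
\[
\mu_jW^n(D_j^c)\le\varepsilon\quad\text{for all }j,\qquad\qquad \mu_kW^n(D_j)\le\delta\quad\text{for all }k\ne j .
\]
The first quantity is the \emph{type-I error}, the second the \emph{type-II error}. We write $N^*(\varepsilon,\delta|W^n)$ for the largest $N$ for which such a code exists, and we put $\log\log1=-\infty$. A code with \emph{stochastic decoders} has measurable functions $\varphi_j:\mathbb{R}^n\to[0,1]$ in place of the indicators $\mathbf{1}_{D_j}$, with $\int\varphi_j\,d(\mu_jW^n)\ge1-\varepsilon$ and $\int\varphi_j\,d(\mu_kW^n)\le\delta$ for $k\ne j$.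
\end{definition}

One may think of $N$ receivers that see the same output. Receiver $j$ asks only whether message $j$ was sent, and answers yes when $Y\in D_j$. In a transmission code one receiver must name the message, so the decoding sets are disjoint; here they may overlap. This freedom explains the double logarithm below. A family of $M$ codewords has a number of nearly disjoint subsets that is exponential in $M$ (Lemma~\ref{lem:agree}), and each subset can serve as one message, so $\log\log N$ for identification is the counterpart of $\log M$ for transmission.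

Define
\[
C=C(P)=\tfrac12\log(1+P),\qquad V=V(P)=\frac{P(P+2)}{2(P+1)^2},\qquad Q(t)=\int_t^\infty\frac{e^{-v^2/2}}{\sqrt{2\pi}}\,dv ,
\]
and let $\Phi=1-Q$. By symmetry of the Gaussian law, $\Phi^{-1}(p)=-Q^{-1}(p)$ for $p\in(0,1)$. In the regime where the type-II error vanishes, it is known that $\log\log N^*$ has the same form as the second-order transmission capacity, namely
\begin{equation}\label{eq:vanishing}
nC-\sqrt{nV}\,Q^{-1}(\varepsilon)+O(\log n).
\end{equation}
The problem that we solve, which comes from Liu, Li, Zhang, Wang, Yan and Ma~\cite{LiuEtAl}, concerns a type-II error that stays above a positive constant. Concretely: for fixed $\varepsilon,\delta>0$ with $\varepsilon+\delta<1$, determine the lower and upper limits of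
\[
\frac{\log\log N^*(\varepsilon,\delta|W^n)-nC}{\sqrt n}
\]
as $n\to\infty$, and decide whether they coincide.

\subsection{Two candidate answers}

If messages are subsets of a codebook, the type-II error is needed at first sight only to pay for the overlaps between subsets. An overlap fraction $\lambda$ costs only $O(\log\frac1\lambda)$ in $\log\log N$, which is invisible at scale $\sqrt n$. This suggests that a fixed $\delta$ brings no gain and that \eqref{eq:vanishing} persists.

A second consideration points elsewhere. Recall that the total variation distance of two probability measures is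
\[
d_{\mathrm{TV}}(\alpha,\alpha')=\sup_D|\alpha(D)-\alpha'(D)|=\sup_{0\le\varphi\le1}\Big|\int\varphi\,d\alpha-\int\varphi\,d\alpha'\Big| .
\]
In any ID code, for $j\ne k$,
\begin{equation}\label{eq:sep}
d_{\mathrm{TV}}(\mu_jW^n,\mu_kW^n)\ge\mu_jW^n(D_j)-\mu_kW^n(D_j)\ge1-\varepsilon-\delta .
\end{equation}
So $N^*$ is at most the size of the largest family of output laws at mutual distance at least $1-\varepsilon-\delta$, a number that depends only on $\varepsilon+\delta$. This suggests replacing $\varepsilon$ by $\varepsilon+\delta$ in \eqref{eq:vanishing}. It is not automatic that such a bound is attained: separation gives one test set for each \emph{pair} $(j,k)$, whereas a code needs one set $D_j$ that works against all $k$ and divides the total error in the prescribed way. The second guess is nevertheless the right one.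

\subsection{Results}

\begin{theorem}\label{thm:answer}
Fix $P>0$ and $\varepsilon,\delta>0$ with $\varepsilon+\delta<1$. There is a constant $K$ such that for all sufficiently large $n$,
\[
-2\log n-K\;\le\;\log\log N^*(\varepsilon,\delta|W^n)-nC+\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)\;\le\;2\log n+\log\log n+K .
\]
In particular the lower and upper limits coincide, and
\[
\lim_{n\to\infty}\frac{\log\log N^*(\varepsilon,\delta|W^n)-nC}{\sqrt n}=-\sqrt{V}\,Q^{-1}(\varepsilon+\delta).
\]
\end{theorem}

Since $Q^{-1}$ is strictly decreasing and $V>0$, the limit is strictly larger than the transmission term $-\sqrt V\,Q^{-1}(\varepsilon)$. Theorem~\ref{thm:answer} is a special case of bounds that are uniform in $(\varepsilon,\delta)$. They involve the thin shell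
\[
\mathcal{S}_n=\{x\in\mathbb{R}^n:nP-P\le\|x\|^2\le nP\}.
\]

\begin{theorem}\label{thm:uniform}
Fix $P>0$ and $\tau\in(0,\frac12)$. There are $n_0$ and $K$, depending only on $(P,\tau)$, such that the following holds for all $n\ge n_0$ and all $\varepsilon,\delta$ with $\tau\le\varepsilon+\delta\le1-\tau$.
\begin{enumerate}
\item[(a)] \emph{(Converse.)} If $\varepsilon,\delta\ge0$, then
\[
\log\log N^*(\varepsilon,\delta|W^n)\le nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)+2\log n+\log\log n+K ,
\]
even if stochastic decoders are allowed.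
\item[(b)] \emph{(Achievability.)} If $\min(\varepsilon,\delta)\ge e^{-\sqrt n}$, then, with $\nu=\min\{\varepsilon,\delta,n^{-1/2}\}$,
\[
\log\log N^*(\varepsilon,\delta|W^n)\ge nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)-3\log\tfrac1\nu-\tfrac12\log n-K ,
\]
with deterministic decoding sets and with all encoders supported in $\mathcal{S}_n$.
\end{enumerate}
\end{theorem}

To obtain Theorem~\ref{thm:answer}, take $\tau=\frac12\min\{\varepsilon+\delta,1-\varepsilon-\delta\}$. For large $n$ we have $\min(\varepsilon,\delta)\ge n^{-1/2}\ge e^{-\sqrt n}$, so $\nu=n^{-1/2}$ and $3\log\frac1\nu+\frac12\log n=2\log n$.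

\begin{theorem}\label{thm:ext}
Fix $P>0$.
\begin{enumerate}
\item[(1)] \emph{(Varying errors.)} If $\varepsilon_n,\delta_n>0$, $\varepsilon_n+\delta_n\to s\in(0,1)$ and $\log\frac1{\min(\varepsilon_n,\delta_n)}=o(\sqrt n)$, then
\[
\frac{\log\log N^*(\varepsilon_n,\delta_n|W^n)-nC}{\sqrt n}\longrightarrow-\sqrt V\,Q^{-1}(s).
\]
\item[(2)] \emph{(Boundary cases.)} For every $n$: if $\varepsilon,\delta\ge0$ and $\varepsilon+\delta\ge1$, then $N^*(\varepsilon,\delta|W^n)=\infty$; if $\varepsilon+\delta<1$ and $\varepsilon=0$ or $\delta=0$, then $N^*(\varepsilon,\delta|W^n)=1$.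
\item[(3)] \emph{(Equal-power inputs.)} For fixed $\varepsilon,\delta>0$ with $\varepsilon+\delta<1$, the expansion
\[
\log\log N^*=nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)+O(\log n)
\]
also holds if the inputs must satisfy $\|x\|^2=nP$.
\end{enumerate}
\end{theorem}

Part (1) allows either error to vanish, subexponentially in $\sqrt n$. Part (2) shows that the hypotheses $\varepsilon,\delta>0$ and $\varepsilon+\delta<1$ of Theorem~\ref{thm:answer} cannot be dropped.

\section{The model case: an erasure channel}\label{sec:model}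

Both halves of the proof are visible in one use of a finite channel. Let $0<s<1$. The inputs are $1,\dots,M$ and the outputs are $0,1,\dots,M$; input $m$ produces output $m$ with probability $1-s$ and the \emph{erasure symbol} $0$ with probability $s$. Call this channel $W$, and define ID codes for it as in Definition~\ref{def:id}, with stochastic decoders.

\subsection*{Two messages require $\varepsilon+\delta\ge s$}
Every output law gives mass $s$ to the symbol $0$, so this symbol cancels in a difference of two output laws. For $j\ne k$,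
\begin{equation}\label{eq:toyconv}
1-\varepsilon-\delta\le\sum_{y=0}^M\varphi_j(y)\big(\mu_jW(y)-\mu_kW(y)\big)=(1-s)\sum_{m=1}^M\varphi_j(m)\big(\mu_j(m)-\mu_k(m)\big)\le1-s .
\end{equation}
In the last step the terms $-\varphi_j(m)\mu_k(m)$ have the favorable sign and are dropped. The part of the output that is not common to the two messages is therefore paid for once, not twice.

\subsection*{The sum $\varepsilon+\delta=s$ suffices for $M$ messages}
Let $\mu_j$ be the point mass at $j$, and let $\varphi_j(j)=1$, $\varphi_j(0)=\theta$ and $\varphi_j(m)=0$ otherwise. The type-I error is $(1-\theta)s$ and the type-II error is $\theta s$, so $\theta=\delta/s$ gives exactly $(\varepsilon,\delta)$. All receivers accept an erasure with the same probability $\theta$. A transmission decoder cannot do this: it has $\sum_j\varphi_j(0)\le1$, so some message has $\varphi_j(0)\le1/M$ and error at least $s(1-1/M)$. This is the mechanism that the first guess in Section~\ref{sec:intro} misses: the type-II error can absorb part of the erasure probability.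

Randomization on the symbol $0$ is essential in this example. With deterministic decoding sets and $N\ge2$, either $0\in D_1$ and then $\mu_2W(D_1)\ge s$, or $0\notin D_1$ and then $\mu_1W(D_1^c)\ge s$; hence $\max(\varepsilon,\delta)\ge s$. In the Gaussian channel the erasure event has no atoms and can be cut into two sets instead (Lemma~\ref{lem:split}).

\subsection*{More messages than inputs}
Write $[L]=\{1,\dots,L\}$. Let $M=Lb$ and label the inputs by pairs $(l,c)\in[L]\times[b]$. To a function $f_j:[L]\to[b]$ attach the encoder $\mu_j$ that is uniform on the graph $\{(l,f_j(l)):l\in[L]\}$, and the decoder $\varphi_j$ that equals $1$ on the graph, $\theta$ at $0$, and $0$ elsewhere. The type-I error is still $(1-\theta)s$. If $f_j$ and $f_k$ agree in $a$ places, then $\varphi_j$ accepts message $k$ with probability $\theta s+(1-s)a/L$.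

For example, let $L=b=5$ and let the $f_j$ be the $125$ polynomials of degree at most $2$ over the field with five elements. Two of them agree in at most $2$ places. For $s=\theta=\frac12$ this identifies $125$ messages with $25$ inputs, with type-I error $\frac14$ and type-II error at most $\frac14+\frac12\cdot\frac25=\frac9{20}$. Random functions give families of exponential size.

\begin{lemma}\label{lem:agree}
Let $0<\lambda\le1$, let $L\ge1$ and $b\ge e^3/\lambda$ be integers, and let $N=\lfloor e^{\lambda L}\rfloor$. There are functions $f_1,\dots,f_N:[L]\to[b]$ any two of which agree in fewer than $\lambda L$ places.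
\end{lemma}

\begin{proof}
Choose $f_1,\dots,f_N$ independently and uniformly at random, and let $r=\lceil\lambda L\rceil\le L$. For $j\ne k$, the functions $f_j$ and $f_k$ agree on a given $r$-element subset of $[L]$ with probability $b^{-r}$. By the union bound and the inequality $\binom Lr\le(eL/r)^r$, the probability that they agree in at least $r$ places is at most
\[
\binom Lr b^{-r}\le\Big(\frac{eL}{rb}\Big)^r\le\Big(\frac e{\lambda b}\Big)^r\le e^{-2r}\le e^{-2\lambda L}.
\]
There are fewer than $N^2/2\le e^{2\lambda L}/2$ pairs, so with probability at least $\frac12$ every pair agrees in at most $r-1<\lambda L$ places.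
\end{proof}

With $b$ of order $1/\lambda$, the lemma gives $\log N$ of order $\lambda L$, that is, of order $\lambda^2M$. For the erasure channel the picture is thus a sharp threshold: $N=1$ if $\varepsilon+\delta<s$, while an excess of $\lambda$ over $s$ yields $\log\log N\ge\log M-O(\log\frac1\lambda)$ for large $M$.

\subsection*{Transfer to the Gaussian channel}
Fix a threshold $\gamma=nC+z\sqrt{nV}$. The information density introduced in Section~\ref{sec:info} is approximately $\mathcal{N}(nC,nV)$ for inputs in $\mathcal{S}_n$, so it falls below $\gamma$ with probability about $\Phi(z)$. In Section~\ref{sec:ach} we find about $e^\gamma$ codewords on which the channel acts like an erasure channel with $s\approx\Phi(z)$, and we apply the construction above. In Section~\ref{sec:conv} the part of the output law where the information density is below $\gamma$ takes the role of the symbol $0$. It is no longer the same for all encoders, but up to a small $L^1$ error it takes at most $\exp(e^{\gamma+O(\log n)})$ forms. A larger code has two messages that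 share this part, and for them the computation \eqref{eq:toyconv} gives $\varepsilon+\delta\gtrsim\Phi(z)$. The two bounds meet at $\Phi(z)=\varepsilon+\delta$, that is, at $z=-Q^{-1}(\varepsilon+\delta)$.

\section{The information density}\label{sec:info}

Let $w(y|x)$ be the density of $\mathcal{N}(x,I_n)$ and let $q$ be the density of $\mathcal{N}(0,(1+P)I_n)$, which is the output law when the input is $\mathcal{N}(0,PI_n)$. For an input distribution $\mu$ let $\mu w(y)=\int w(y|x)\,\mu(dx)$ be the density of $\mu W^n$. The \emph{information density} and its distribution function under input $x$ are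
\[
i(x;y)=\log\frac{w(y|x)}{q(y)},\qquad F_x(\gamma)=\Pr[i(x;x+Z)\le\gamma].
\]
The two sides of a threshold $\gamma$ have complementary properties. For every $x$,
\begin{align}
w(y|x)&\le e^\gamma q(y)\qquad\text{whenever }i(x;y)\le\gamma,\label{eq:below}\\
\int_{\{y:\,i(x;y)>\gamma\}}q(y)\,dy&\le e^{-\gamma}\int w(y|x)\,dy=e^{-\gamma}.\label{eq:above}
\end{align}
The converse uses \eqref{eq:below} and the code construction uses \eqref{eq:above}.

We recall the Berry--Esseen theorem: there is an absolute constant $c$ such that, if $T_1,\dots,T_n$ are i.i.d.\ with mean $a$, variance $v>0$ and $\mathbb{E}|T_1-a|^3=\xi<\infty$, then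
\[
\Big|\Pr\Big[\sum_{t=1}^nT_t\le\gamma\Big]-\Phi\Big(\frac{\gamma-na}{\sqrt{nv}}\Big)\Big|\le\frac{c\,\xi}{v^{3/2}\sqrt n}\qquad\text{for all }\gamma\in\mathbb{R}.
\]

\begin{lemma}\label{lem:be}
For $x\in\mathcal{B}_n$ let $\Delta_x=nP-\|x\|^2\in[0,nP]$. The mean $m_x$ and the variance $\sigma_x^2$ of $i(x;x+Z)$ satisfy
\begin{equation}\label{eq:moments}
m_x=nC-\frac{\Delta_x}{2(1+P)},\qquad\sigma_x^2=nV-\frac{\Delta_x}{(1+P)^2},\qquad0\le\sqrt{nV}-\sigma_x\le\frac{\Delta_x}{(1+P)^2\sqrt{nV}} .
\end{equation}
There is $\beta=\beta(P)$ such that for all $n\ge1$, $x\in\mathcal{B}_n$ and $\gamma\in\mathbb{R}$,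
\begin{equation}\label{eq:be}
\Big|F_x(\gamma)-\Phi\Big(\frac{\gamma-m_x}{\sigma_x}\Big)\Big|\le\frac\beta{\sqrt n}.
\end{equation}
\end{lemma}

\begin{proof}
From the formulas for the two Gaussian densities,
\[
i(x;x+Z)=nC-\frac{\|Z\|^2}2+\frac{\|x+Z\|^2}{2(1+P)}=nC+\frac{\|x\|^2+2\langle x,Z\rangle-P\|Z\|^2}{2(1+P)} .
\]
The law of $Z$ is invariant under rotations, so the law of $(\langle x,Z\rangle,\|Z\|^2)$ depends only on $\|x\|$. We may therefore replace $x$ by $(r,\dots,r)$ with $r=\|x\|/\sqrt n\in[0,\sqrt P]$, and $i(x;x+Z)$ becomes a sum of the $n$ i.i.d.\ terms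
\[
T_t=C+\frac{r^2+2rZ_t-PZ_t^2}{2(1+P)} .
\]
Since $\mathbb{E}Z_t^2=1$, $\mathbb{E}Z_t^3=0$ and $\operatorname{Var}Z_t^2=2$, we get
\[
\mathbb{E}T_t=C+\frac{r^2-P}{2(1+P)},\qquad\operatorname{Var}T_t=\frac{4r^2+2P^2}{4(1+P)^2}=V-\frac{P-r^2}{(1+P)^2}.
\]
Multiplying by $n$ and using $n(P-r^2)=\Delta_x$ gives the first two formulas in \eqref{eq:moments}. The third follows from $\sqrt{nV}-\sigma_x=(nV-\sigma_x^2)/(\sqrt{nV}+\sigma_x)$. Uniformly in $r\in[0,\sqrt P]$, we have $\operatorname{Var}T_t\ge\frac{P^2}{2(1+P)^2}>0$, and by Minkowski's inequality the $L^3$ norm of $T_t-\mathbb{E}T_t=\frac{2rZ_t-P(Z_t^2-1)}{2(1+P)}$ is at most $\frac{2\sqrt P\,\|Z_t\|_3+P\|Z_t^2-1\|_3}{2(1+P)}$. The Berry--Esseen theorem gives \eqref{eq:be}.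
\end{proof}

From now on $\tau\in(0,\frac12)$ is fixed, and ``$n$ large'' means $n\ge n_0(P,\tau)$. Put $z_0=Q^{-1}(\tau/2)>0$. Then $\Phi^{-1}$ maps $[\tau/2,1-\tau/2]$ onto $[-z_0,z_0]$, and its derivative $\sqrt{2\pi}\,e^{\Phi^{-1}(p)^2/2}$ is at most $\Lambda=\sqrt{2\pi}\,e^{z_0^2/2}$ there. Hence
\begin{equation}\label{eq:lip}
\sqrt{nV}\,\big|\Phi^{-1}(p)-\Phi^{-1}(p')\big|\le\Lambda\sqrt V\cdot\sqrt n\,|p-p'|\qquad\text{for }p,p'\in[\tau/2,1-\tau/2].
\end{equation}
So an error of order $n^{-1/2}$ in a probability moves the threshold $\gamma$ by $O(1)$, and all approximations below are made to that precision. The hypothesis $\tau\le\varepsilon+\delta\le1-\tau$ serves only to keep the arguments of $\Phi^{-1}$ in $[\tau/2,1-\tau/2]$, where \eqref{eq:lip} and the bound $|z|\le z_0$ hold with constants independent of $(\varepsilon,\delta)$.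

The converse needs a lower bound on $F_x$ for \emph{every} admissible input. An input inside the ball has a smaller mean, which helps, and a smaller variance, which hurts when the threshold lies below $nC$. By \eqref{eq:moments} the mean drops by order $\Delta_x$ and the standard deviation only by order $\Delta_x/\sqrt n$, so the first effect wins. The code construction needs an upper bound on $F_x$, but only on the shell, where $\Delta_x\le P$.

\begin{lemma}\label{lem:thr}
Let $|z|\le z_0$.
\begin{enumerate}
\item[(a)] If $\sqrt n\ge\frac{2z_0}{(1+P)\sqrt V}$ and $\gamma=nC+z\sqrt{nV}$, then $F_x(\gamma)\ge\Phi(z)-\beta/\sqrt n$ for all $x\in\mathcal{B}_n$.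
\item[(b)] If $\gamma=nC+z\sqrt{nV}-K_0$ with $K_0=\frac12+\frac{z_0P}{(1+P)^2\sqrt V}$, then $F_x(\gamma)\le\Phi(z)+\beta/\sqrt n$ for all $x\in\mathcal{S}_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:be} it suffices to show $\gamma-m_x\ge z\sigma_x$. By \eqref{eq:moments},
\[
\gamma-m_x-z\sigma_x=\frac{\Delta_x}{2(1+P)}+z\big(\sqrt{nV}-\sigma_x\big)\ge\frac{\Delta_x}{2(1+P)}-\frac{z_0\,\Delta_x}{(1+P)^2\sqrt{nV}},
\]
and the right side is nonnegative under the assumption on $n$.

(b) By \eqref{eq:be} it suffices to show $\gamma-m_x\le z\sigma_x$. For $x\in\mathcal{S}_n$ we have $\Delta_x\le P$, so by \eqref{eq:moments},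
\[
\gamma-m_x-z\sigma_x=\frac{\Delta_x}{2(1+P)}+z\big(\sqrt{nV}-\sigma_x\big)-K_0\le\frac12+\frac{z_0P}{(1+P)^2\sqrt{nV}}-K_0\le0.\qedhere
\]
\end{proof}

Twice we shall move the inputs of a code by a short distance. The next lemma bounds the effect on the errors.

\begin{lemma}\label{lem:move}
Let $\mu$ be a probability distribution on $\mathbb{R}^n$, let $T$ be a measurable map with $\|T(x)-x\|\le d$ for $\mu$-almost every $x$, and let $\mu'$ be the image of $\mu$ under $T$. Then $d_{\mathrm{TV}}(\mu W^n,\mu'W^n)\le d/\sqrt{2\pi}$.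
\end{lemma}

\begin{proof}
Let $x\ne x'$ and $h=\|x-x'\|$. The difference $W^n(D|x)-W^n(D|x')$ is largest for $D=\{y:w(y|x)>w(y|x')\}$, the half-space of points closer to $x$ than to $x'$. Its probabilities under the two laws are $\Phi(h/2)$ and $\Phi(-h/2)$, and their difference is $\int_{-h/2}^{h/2}e^{-v^2/2}\,dv/\sqrt{2\pi}\le h/\sqrt{2\pi}$. Hence $|W^n(D|x)-W^n(D|T(x))|\le d/\sqrt{2\pi}$ for every $D$ and $\mu$-almost every $x$, and we integrate against $\mu$.
\end{proof}

\section{The converse}\label{sec:conv}

We want to count the output laws that an encoder can produce, up to a small error. The tool is soft covering: the density $\mu w$ is an average of the densities $w(\cdot|x)$, and one replaces it by the average over $M$ samples from $\mu$. The second-moment estimate behind this needs a bound on $w(y|x)$ relative to a fixed density, and \eqref{eq:below} gives one only below the threshold. At the thresholds of interest the event $i>\gamma$ has probability bounded away from $0$, so we cover only the lower part. Define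
\[
w_{\mathrm{lo}}(y|x)=w(y|x)\,\mathbf{1}\{i(x;y)\le\gamma\},\qquad w_{\mathrm{hi}}=w-w_{\mathrm{lo}},
\]
so that $\int w_{\mathrm{hi}}(y|x)\,dy=1-F_x(\gamma)$, and define $\mu w_{\mathrm{lo}}$, $\mu w_{\mathrm{hi}}$ by integrating over $x$ against $\mu$.

\begin{lemma}[Partial soft covering]\label{lem:cover}
Let $\mu$ be a probability distribution on a finite set $G\subseteq\mathbb{R}^n$, let $\gamma\in\mathbb{R}$ and let $M\ge1$ be an integer. There is a tuple $(g_1,\dots,g_M)\in G^M$ with
\[
\int\Big|\frac1M\sum_{m=1}^Mw_{\mathrm{lo}}(y|g_m)-\mu w_{\mathrm{lo}}(y)\Big|\,dy\le\sqrt{\frac{e^\gamma}M}.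
\]
\end{lemma}

\begin{proof}
Let $X_1,\dots,X_M$ be i.i.d.\ with law $\mu$. For fixed $y$, the variables $w_{\mathrm{lo}}(y|X_m)$ are i.i.d.\ with mean $\mu w_{\mathrm{lo}}(y)$. By \eqref{eq:below}, $w_{\mathrm{lo}}^2\le e^\gamma q\,w_{\mathrm{lo}}$, so their variance is at most $e^\gamma q(y)\,\mu w_{\mathrm{lo}}(y)$. The expected absolute deviation of their average from its mean is at most its standard deviation. Integrating over $y$ and applying the Cauchy--Schwarz inequality,
\[
\mathbb{E}\int\Big|\frac1M\sum_mw_{\mathrm{lo}}(y|X_m)-\mu w_{\mathrm{lo}}(y)\Big|\,dy\le\sqrt{\frac{e^\gamma}M}\int\sqrt{q\cdot\mu w_{\mathrm{lo}}}\,dy\le\sqrt{\frac{e^\gamma}M}\Big(\int q\,dy\int\mu w_{\mathrm{lo}}\,dy\Big)^{1/2}\le\sqrt{\frac{e^\gamma}M}.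
\]
Some realization of $(X_1,\dots,X_M)$ does at least as well as the expectation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}(a)]
Let $(\mu_j,\varphi_j)_{j=1}^N$ be an ID code with stochastic decoders and errors $(\varepsilon,\delta)$.

\emph{Threshold.} Let $z=\Phi^{-1}\big(\varepsilon+\delta+\frac{4+\beta}{\sqrt n}\big)$ and $\gamma=nC+z\sqrt{nV}$. For $n$ large the argument of $\Phi^{-1}$ lies in $[\tau,1-\tau/2]$, so $|z|\le z_0$, and Lemma~\ref{lem:thr}(a) gives
\begin{equation}\label{eq:hi}
1-F_x(\gamma)\le1-\varepsilon-\delta-\frac4{\sqrt n}\qquad\text{for all }x\in\mathcal{B}_n .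
\end{equation}

\emph{Quantization.} To count tuples of inputs we need a finite input set. The number of $M$-tuples from a set $G$ has double logarithm $\log M+\log\log|G|$, so even a very fine grid is cheap. Let $\zeta(x)$ be obtained from $x$ by truncating each coordinate toward $0$ to a multiple of $1/n$. Then $\|\zeta(x)\|\le\|x\|$ and $\|x-\zeta(x)\|\le\sqrt n\cdot\frac1n=n^{-1/2}$. Let $G=\zeta(\mathcal{B}_n)\subseteq\mathcal{B}_n$; truncating toward $0$ keeps the power constraint, so \eqref{eq:hi} applies on $G$. Each coordinate of a point of $G$ is a multiple of $1/n$ of absolute value at most $\sqrt{nP}$, so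
\[
|G|\le\big(2n\sqrt{nP}+1\big)^n\le n^{2n}\qquad\text{for }n\text{ large}.
\]
Let $\hat\mu_j$ be the image of $\mu_j$ under $\zeta$. By Lemma~\ref{lem:move} and $\sqrt{2\pi}>2$, for all $j,k$,
\begin{equation}\label{eq:quant}
\Big|\int\varphi_j\,\mu_kw\,dy-\int\varphi_j\,\hat\mu_kw\,dy\Big|\le\frac1{2\sqrt n}.
\end{equation}

\emph{Pigeonhole.} Let $M=\lceil ne^\gamma\rceil$. For each $j$, Lemma~\ref{lem:cover} gives a tuple $g^{(j)}\in G^M$ whose average $\frac1M\sum_mw_{\mathrm{lo}}(\cdot|g^{(j)}_m)$ is within $n^{-1/2}$ of $\hat\mu_jw_{\mathrm{lo}}$ in $L^1$. Suppose that $N>|G|^M$. Then $g^{(j)}=g^{(k)}$ for some $j\ne k$, and so $\|\hat\mu_jw_{\mathrm{lo}}-\hat\mu_kw_{\mathrm{lo}}\|_1\le2/\sqrt n$. We repeat \eqref{eq:toyconv} for this pair. By the two error conditions and \eqref{eq:quant},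
\begin{align*}
1-\varepsilon-\delta&\le\int\varphi_j\,\mu_jw\,dy-\int\varphi_j\,\mu_kw\,dy\le\frac1{\sqrt n}+\int\varphi_j\,(\hat\mu_jw-\hat\mu_kw)\,dy\\
&=\frac1{\sqrt n}+\int\varphi_j\,(\hat\mu_jw_{\mathrm{lo}}-\hat\mu_kw_{\mathrm{lo}})\,dy+\int\varphi_j\,\hat\mu_jw_{\mathrm{hi}}\,dy-\int\varphi_j\,\hat\mu_kw_{\mathrm{hi}}\,dy .
\end{align*}
Since $0\le\varphi_j\le1$, the first integral in the last line is at most $2/\sqrt n$, the second is at most $\max_{x\in G}(1-F_x(\gamma))$, and the third is nonnegative and may be dropped. With \eqref{eq:hi},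
\[
1-\varepsilon-\delta\le\frac3{\sqrt n}+1-\varepsilon-\delta-\frac4{\sqrt n},
\]
a contradiction. Hence $N\le|G|^M$.

\emph{Size.} For $n$ large, $\gamma\ge nC-z_0\sqrt{nV}\ge0$, so $M\le2ne^\gamma$ and $\log N\le M\log|G|\le4n^2e^\gamma\log n$. By \eqref{eq:lip}, $\gamma\le nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)+\Lambda\sqrt V(4+\beta)$. Taking logarithms gives the claim with $K=\log4+\Lambda\sqrt V(4+\beta)$.
\end{proof}

In the remainder, one $\log n$ is the price of the precision $n^{-1/2}$ in Lemma~\ref{lem:cover}, and $\log n+\log\log n$ is the price of the grid.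

\section{The code construction}\label{sec:ach}

We follow Section~\ref{sec:model}: find an erasure channel inside $W^n$, split its erasure event, and use graphs of functions as messages.

\subsection{An erasure code}

The codewords are drawn at random, and the receiver declares codeword $x_m$ if it is the only one with $i(x_m;y)>\gamma$. To bound the chance that a wrong codeword passes the threshold we want to use \eqref{eq:above}, so the output law of a random codeword should be comparable to $q$. The input law $\mathcal{N}(0,PI_n)$ gives $q$ exactly but violates the power constraint. Conditioning it on $\mathcal{B}_n$ leaves $\Delta_x$ of order $\sqrt n$, by the central limit theorem for $\|x\|^2$, and by \eqref{eq:moments} this lowers $m_x$ at the scale that we want to resolve. We condition on the shell instead. Let $\rho$ be the law $\mathcal{N}(0,PI_n)$ conditioned on $\mathcal{S}_n$.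

\begin{lemma}\label{lem:shell}
There is an absolute constant $\kappa$ such that $\rho w\le\kappa\sqrt n\,q$ for all $n\ge2$.
\end{lemma}

\begin{proof}
If $X\sim\mathcal{N}(0,PI_n)$, then $\|X\|^2/P$ has the $\chi^2_n$ law, with density $g_n(t)=t^{n/2-1}e^{-t/2}/(2^{n/2}\Gamma(n/2))$, and $X\in\mathcal{S}_n$ means $n-1\le\|X\|^2/P\le n$. The logarithmic derivative $\frac{n-2}{2t}-\frac12$ of $g_n$ is nonpositive for $t\ge n-2$, so $\Pr[X\in\mathcal{S}_n]\ge g_n(n)$. By Stirling's formula $\Gamma(t)\sim\sqrt{2\pi}\,t^{t-1/2}e^{-t}$,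
\[
g_n(n)=\frac{(n/2)^{n/2}e^{-n/2}}{n\,\Gamma(n/2)}\sim\frac{\sqrt{n/2}}{n\sqrt{2\pi}}=\frac1{\sqrt{4\pi n}} .
\]
The positive sequence $\sqrt n\,g_n(n)$ has a positive limit, so it is bounded below by some $1/\kappa>0$. Thus $\rho\le\kappa\sqrt n\,\mathcal{N}(0,PI_n)$ as measures, and integrating $w(y|x)$ over $x$ gives the claim.
\end{proof}

\begin{lemma}[Erasure code]\label{lem:erase}
Let $n\ge2$, $\gamma\in\mathbb{R}$, let $M\ge1$ be an integer, and put
\[
u=4\kappa M\sqrt n\,e^{-\gamma},\qquad F(\gamma)=\sup_{x\in\mathcal{S}_n}F_x(\gamma).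
\]
There are $x_1,\dots,x_M\in\mathcal{S}_n$ and a measurable partition $\mathbb{R}^n=E_0\cup E_1\cup\dots\cup E_M$ such that for every $m\in[M]$,
\begin{equation}\label{eq:erase}
W^n\Big(\bigcup_{l\in[M]\setminus\{m\}}E_l\,\Big|\,x_m\Big)\le u,\qquad W^n(E_0|x_m)\le F(\gamma)+u .
\end{equation}
\end{lemma}

Here $E_0$ is the erasure region, and $u$ bounds the probability of an undetected error.

\begin{proof}
Draw $X_1,\dots,X_{2M}$ independently from $\rho$ and let
\[
u_m=W^n\Big(\bigcup_{l\ne m}\{y:i(X_l;y)>\gamma\}\,\Big|\,X_m\Big).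
\]
Let $l\ne m$. The output $Y=X_m+Z$ is independent of $X_l$ and has density $\rho w$. By Lemma~\ref{lem:shell} and \eqref{eq:above}, $\Pr[i(x;Y)>\gamma]\le\kappa\sqrt n\,e^{-\gamma}$ for each fixed $x$, and therefore $\Pr[i(X_l;Y)>\gamma]\le\kappa\sqrt n\,e^{-\gamma}$. The union bound gives $\mathbb{E}u_m\le2M\kappa\sqrt n\,e^{-\gamma}=u/2$. So some realization in $\mathcal{S}_n^{2M}$ has $\sum_{m=1}^{2M}u_m\le Mu$, and then fewer than $M$ indices have $u_m>u$. Keep $M$ indices with $u_m\le u$ and call their codewords $x_1,\dots,x_M$. Deleting codewords shrinks the unions in the definition of $u_m$, so with $H_l=\{y:i(x_l;y)>\gamma\}$ we have $W^n(\bigcup_{l\ne m}H_l|x_m)\le u$ for all $m$. Let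
\[
E_m=H_m\setminus\bigcup_{l\ne m}H_l\quad(m\in[M]),\qquad E_0=\mathbb{R}^n\setminus\bigcup_{m=1}^ME_m .
\]
These sets are disjoint. The first bound in \eqref{eq:erase} follows from $E_l\subseteq H_l$. The second follows from $E_0\subseteq E_m^c\subseteq H_m^c\cup\bigcup_{l\ne m}H_l$ and $W^n(H_m^c|x_m)=F_{x_m}(\gamma)$.
\end{proof}

\subsection{Splitting the erasure region}

A stochastic decoder could accept on $E_0$ with probability $\theta$. For deterministic decoding we need a subset of $E_0$ that carries the fraction $\theta$ of the erasure probability under each of the $M$ codewords at once. A finite measure is \emph{atomless} if every set of positive measure contains a measurable subset of strictly smaller positive measure; a finite measure with a Lebesgue density has this property. Lyapunov's convexity theorem~\cite{Lyapunov} states that if $\alpha_1,\dots,\alpha_M$ are finite atomless measures on a measurable space, then the range $\{(\alpha_1(B),\dots,\alpha_M(B)):B\text{ measurable}\}$ is a convex subset of $\mathbb{R}^M$.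

\begin{lemma}\label{lem:split}
In the setting of Lemma~\ref{lem:erase}, for every $\theta\in[0,1]$ there is a measurable set $A\subseteq E_0$ with $W^n(A|x_m)=\theta\,W^n(E_0|x_m)$ for all $m\in[M]$.
\end{lemma}

\begin{proof}
The measures $\alpha_m(B)=W^n(B\cap E_0|x_m)$ are finite and have Lebesgue densities. Their range contains $0$ (take $B=\emptyset$) and $v=(W^n(E_0|x_m))_{m\in[M]}$ (take $B=\mathbb{R}^n$). By convexity it contains $\theta v$, attained at some $B$. Take $A=B\cap E_0$.
\end{proof}

\subsection{From the erasure code to an identification code}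

Compared with Section~\ref{sec:model} there are four small losses: the term $u$ in the erasure probability, an undetected error $u$ in each of the two error types, and the overlap $\lambda$. We reserve a total of $\nu$ out of $\varepsilon+\delta$ and give a quarter of it to each.

\begin{lemma}\label{lem:idcode}
Let $0<\nu\le\min\{\varepsilon,\delta,1\}$, and suppose that in Lemma~\ref{lem:erase} we have $u\le\nu/4$ and $F(\gamma)\le\varepsilon+\delta-\nu$. Let $\lambda=\nu/4$, $b=\lceil e^3/\lambda\rceil$, $L=\lfloor M/b\rfloor$, and suppose $L\ge1$. Then there is an $(n,N,\varepsilon,\delta)$-ID code with $N=\lfloor e^{\lambda L}\rfloor$, with deterministic decoding sets and encoders supported in $\mathcal{S}_n$.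
\end{lemma}

\begin{proof}
Put $\eta=\varepsilon+\delta-\frac{3\nu}4$; by \eqref{eq:erase}, $W^n(E_0|x_m)\le\eta$ for all $m$. Let
\[
\theta=\frac{\delta-\nu/2}\eta,\qquad\text{so that}\qquad1-\theta=\frac{\varepsilon-\nu/4}\eta .
\]
Both numbers are positive because $\nu\le\min(\varepsilon,\delta)$, so $\theta\in[0,1]$. Let $A\subseteq E_0$ be given by Lemma~\ref{lem:split}; then for all $m$,
\[
W^n(A|x_m)\le\theta\eta=\delta-\tfrac\nu2,\qquad W^n(E_0\setminus A|x_m)\le(1-\theta)\eta=\varepsilon-\tfrac\nu4 .
\]
Let $f_1,\dots,f_N:[L]\to[b]$ be given by Lemma~\ref{lem:agree}. Identify $[L]\times[b]$ with a subset of $[M]$, which is possible since $Lb\le M$, and let $\Gamma_j=\{(l,f_j(l)):l\in[L]\}\subseteq[M]$. Then $|\Gamma_j|=L$ and $|\Gamma_j\cap\Gamma_k|<\lambda L$ for $j\ne k$. Let $\mu_j$ send $x_m$ with $m$ uniform on $\Gamma_j$, and let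
\[
D_j=A\cup\bigcup_{m\in\Gamma_j}E_m .
\]

\emph{Type I.} Let $m\in\Gamma_j$. A point outside $D_j$ lies in $E_0\setminus A$ or in some $E_l$ with $l\in[M]\setminus\{m\}$, because $E_m\subseteq D_j$. So $W^n(D_j^c|x_m)\le(\varepsilon-\frac\nu4)+u\le\varepsilon$, and averaging over $m\in\Gamma_j$ gives $\mu_jW^n(D_j^c)\le\varepsilon$.

\emph{Type II.} Let $k\ne j$. For $m\in\Gamma_k\setminus\Gamma_j$, a point of $D_j$ lies in $A$ or in some $E_l$ with $l\in\Gamma_j$, hence $l\ne m$; so $W^n(D_j|x_m)\le(\delta-\frac\nu2)+u$. For $m\in\Gamma_k\cap\Gamma_j$, a fraction less than $\lambda$ of $\Gamma_k$, we use $W^n(D_j|x_m)\le1$. Averaging over $m\in\Gamma_k$ gives $\mu_kW^n(D_j)\le\lambda+(\delta-\frac\nu2)+u\le\delta$.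
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}(b)]
Let $z=\Phi^{-1}\big(\varepsilon+\delta-\frac{1+\beta}{\sqrt n}\big)$; for $n$ large the argument lies in $[\tau/2,1-\tau]$, so $|z|\le z_0$. Let $\gamma=nC+z\sqrt{nV}-K_0$. By Lemma~\ref{lem:thr}(b) and $\nu\le n^{-1/2}$,
\[
F(\gamma)\le\varepsilon+\delta-\frac1{\sqrt n}\le\varepsilon+\delta-\nu,
\]
and by \eqref{eq:lip},
\begin{equation}\label{eq:gammalow}
\gamma\ge nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)-\Lambda\sqrt V(1+\beta)-K_0 .
\end{equation}
Let $M=\big\lfloor\frac{\nu e^\gamma}{16\kappa\sqrt n}\big\rfloor$, so that $u=4\kappa M\sqrt n\,e^{-\gamma}\le\nu/4$, and let $\lambda,b,L,N$ be as in Lemma~\ref{lem:idcode}.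

To control the roundings, put
\[
t=\frac{\nu^3e^\gamma}{2048\,e^3\kappa\sqrt n}.
\]
We have $\nu\ge e^{-\sqrt n}$, by the hypothesis on $\min(\varepsilon,\delta)$ and by $n^{-1/2}\ge e^{-\sqrt n}$, and $\gamma\ge nC-z_0\sqrt{nV}-K_0\ge nC/2$ for $n$ large. Hence $t\ge e^{nC/2-3\sqrt n}/(2048\,e^3\kappa\sqrt n)\ge2\log2$ for $n$ large. This is the only use of the bound $e^{-\sqrt n}$: it makes $n_0$ independent of $(\varepsilon,\delta)$. We use $\lfloor a\rfloor\ge a/2$ and $\lceil a\rceil\le2a$ for $a\ge1$. Since $\nu\le1$, we have $\frac{\nu e^\gamma}{16\kappa\sqrt n}\ge t\ge1$, so $M\ge\frac{\nu e^\gamma}{32\kappa\sqrt n}$. Also $b\le2e^3/\lambda=8e^3/\nu$, so $M/b\ge\frac{\nu^2e^\gamma}{256\,e^3\kappa\sqrt n}\ge t\ge1$. Therefore $L\ge1$, $L\ge M/(2b)$, and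
\[
\lambda L\ge\frac\nu4\cdot\frac12\cdot\frac{\nu^2e^\gamma}{256\,e^3\kappa\sqrt n}=t\ge2\log2 .
\]
Lemmas~\ref{lem:erase} and~\ref{lem:idcode} now give an $(n,N,\varepsilon,\delta)$-ID code of the required kind with $N\ge\frac12e^{\lambda L}\ge e^{\lambda L/2}\ge e^{t/2}$. Thus
\[
\log\log N\ge\log\frac t2=\gamma-3\log\frac1\nu-\frac12\log n-\log(4096\,e^3\kappa),
\]
and \eqref{eq:gammalow} completes the proof.
\end{proof}

The three factors of $\nu$ come from $M$ (undetected errors), from $b$ and from $\lambda$ (overlaps); the term $\frac12\log n$ is the price of conditioning on the shell.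

\section{Varying errors, boundary cases, equal power}\label{sec:ext}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
(1) Choose $\tau>0$ with $2\tau\le s\le1-2\tau$. For all sufficiently large $n$ we have $\varepsilon_n+\delta_n\in[\tau,1-\tau]$ and, by hypothesis, $\min(\varepsilon_n,\delta_n)\ge e^{-\sqrt n}$, so both parts of Theorem~\ref{thm:uniform} apply. With $\nu_n=\min\{\varepsilon_n,\delta_n,n^{-1/2}\}$ we have $\log\frac1{\nu_n}\le\log\frac1{\min(\varepsilon_n,\delta_n)}+\frac12\log n=o(\sqrt n)$. Hence
\[
\log\log N^*(\varepsilon_n,\delta_n|W^n)=nC-\sqrt{nV}\,Q^{-1}(\varepsilon_n+\delta_n)+o(\sqrt n),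
\]
and $Q^{-1}(\varepsilon_n+\delta_n)\to Q^{-1}(s)$ by continuity.

(2) Let $\varepsilon+\delta\ge1$ and $a=\max(0,1-\varepsilon)$, so that $a\le\delta$ and $1-a\le\varepsilon$. Choose $D$ with $W^n(D|0)=a$: the empty set if $a=0$, the whole space if $a=1$, and the half-space $\{y:y_1>Q^{-1}(a)\}$ otherwise. For any $N$, let every $\mu_j$ be the point mass at $0$ and every $D_j$ be $D$. The errors are $1-a$ and $a$, so $N^*=\infty$.

Now let $\varepsilon+\delta<1$ with $\varepsilon=0$ or $\delta=0$. A code with $N=1$ exists: take $D_1=\mathbb{R}^n$. Suppose $N\ge2$. Every output law has a strictly positive Lebesgue density $\mu_jw$, so its null sets are the Lebesgue null sets. If $\varepsilon=0$, then $D_1^c$ is null and $\mu_2W^n(D_1)=1>\delta$. If $\delta=0$, then $\mu_2W^n(D_1)=0$, so $D_1$ is null and $\mu_1W^n(D_1^c)=1>\varepsilon$. Both are contradictions.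

(3) The sphere $\|x\|^2=nP$ is contained in $\mathcal{B}_n$, so the upper bound of Theorem~\ref{thm:answer} holds for codes on the sphere. For the lower bound let $c_n=\sqrt{P/n}$ and $\tau=\frac12\min\{\varepsilon+\delta,1-\varepsilon-\delta\}$. For all sufficiently large $n$ we have $\min(\varepsilon,\delta)-c_n\ge n^{-1/2}$ and $\varepsilon+\delta-2c_n\in[\tau,1-\tau]$. Theorem~\ref{thm:uniform}(b) then gives a code with errors $(\varepsilon-c_n,\delta-c_n)$, encoders supported in $\mathcal{S}_n$, and
\[
\log\log N\ge nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta-2c_n)-2\log n-K\ge nC-\sqrt{nV}\,Q^{-1}(\varepsilon+\delta)-2\log n-K-2\Lambda\sqrt{VP},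
\]
where the last step is \eqref{eq:lip}. Apply the radial projection $T(x)=\sqrt{nP}\,x/\|x\|$ to the inputs. On $\mathcal{S}_n$ it moves a point by at most
\[
\sqrt{nP}-\sqrt{(n-1)P}=\frac{\sqrt P}{\sqrt n+\sqrt{n-1}}\le c_n ,
\]
so by Lemma~\ref{lem:move} every output law changes by at most $c_n/\sqrt{2\pi}\le c_n$ in total variation. With the same decoding sets, the projected code has errors at most $\varepsilon$ and $\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LiuEtAl}
Zhicheng Liu, Yuan Li, Huazi Zhang, Jun Wang, Guiying Yan, Zhiming Ma,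
\emph{Second-Order Identification Capacity of AWGN Channels},
arXiv:2404.13685 (2024).

\bibitem{Lyapunov}
A.~Lyapunov, 1940 (convexity theorem: the range of a finite-dimensional atomless vector measure is convex).

\end{thebibliography}
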